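\title{Projective dimension and regularity of edge ideals on $n$ vertices}

\begin{abstract}
Let $G$ be a graph on $n$ vertices without isolated vertices, and let $p$ and $r$ be the projective dimension and the regularity of $S/I(G)$, where $I(G)$ is the edge ideal. We prove the sharp inequality $n\le 2p+\lfloor (p-r-1)^2/4\rfloor$. We deduce the conjecture that if a pair $(p,r)$ with $r\ge2$ occurs on $n$ vertices then so does $(p,r-1)$, and we determine all pairs that occur. The answer does not depend on the field.
\end{abstract}

\section{Introduction}

Let $K$ be a field and $G$ a finite simple graph on the vertex set $\{x_1,\dots,x_n\}$. The \emph{edge ideal} $I(G)\subseteq S=K[x_1,\dots,x_n]$ is generated by the monomials $x_ix_j$ with $\{x_i,x_j\}$ an edge of $G$. In the minimal graded free resolution of $S/I(G)$ the $i$-th module is $\bigoplus_j S(-j)^{\beta_{i,j}}$, and the projective dimension and the Castelnuovo--Mumford regularity are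
\[
\operatorname{pd}(G)=\max\{i:\beta_{i,j}\ne0 \text{ for some } j\},\qquad
\operatorname{reg}(G)=\max\{j-i:\beta_{i,j}\ne0\}.
\]
If $\beta_{i,j}$ is written in column $i$ and row $j-i$ of a table, these numbers index the last nonzero column and the last nonzero row, so they measure the size of the Betti table. A single edge has the resolution $0\to S(-2)\to S$, hence $\operatorname{pd}=\operatorname{reg}=1$. An isolated vertex adds a variable without changing any Betti number, so to compare the size of the table with $n$ one excludes isolated vertices. For $n\ge2$ let $\operatorname{pdrSpec}(n)$ be the set of pairs $(\operatorname{pd}(G),\operatorname{reg}(G))$, where $G$ runs over the graphs on $n$ vertices with no isolated vertices.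

Three facts are known. Every such graph has $\operatorname{pd}(G)\ge2\sqrt n-2$. The values of $\operatorname{pd}(G)$ attained when $\operatorname{reg}(G)=1$ are exactly the integers $p$ with $2\sqrt n-2\le p\le n-1$. Finally, if $1\le r\le n/2$ and
\[
L(n,r):=2\sqrt{n-2(r-1)}+r-3,
\]
then $(p,r)\in\operatorname{pdrSpec}(n)$ for every integer $p$ with $L(n,r)\le p\le n-r$. The problem we study is the following conjecture, taken from Ha and Hibi \cite{HH}.

\begin{quote}
\textbf{Conjecture.} \emph{Let $r,n\ge2$. If $(p,r)\in\operatorname{pdrSpec}(n)$, then $(p,r-1)\in\operatorname{pdrSpec}(n)$.}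
\end{quote}

The first two facts, with the bound $\operatorname{pd}(G)\le n-1$ of Lemma~\ref{lem:basic}, show that every projective dimension occurring on $n$ vertices already occurs with regularity $1$; the conjecture says that no regularity in between is skipped. We do not prove it by modifying a given graph. The third fact, applied to $r-1$, shows that a counterexample $(p,r)$ must have $p<L(n,r-1)$ or $p\ge n-r+2$. Large $p$ can be handled by a construction. For small $p$ one needs a lower bound on $\operatorname{pd}(G)$ that takes the regularity into account, and there is a natural guess. Adding a disjoint edge raises $n$ by $2$ and both $p$ and $r$ by $1$, so adding $r-1$ edges to a graph of regularity $1$ on $n-2(r-1)$ vertices gives $p\ge 2\sqrt{n-2(r-1)}-2+(r-1)=L(n,r)$. Our main inequality says that no graph does better.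

\begin{theorem}\label{thm:A}
Let $G$ be a graph on $n\ge2$ vertices with no isolated vertices, let $p=\operatorname{pd}(G)$ and $r=\operatorname{reg}(G)$, and let $b$ be the largest size of a minimal vertex cover of $G$. Then $r\le b\le p$ and
\[
n\le 2b+\frac{(b-r-1)^2}{4}\le 2p+\frac{(p-r-1)^2}{4}.
\]
The bound on $n$ in terms of $p$ is equivalent to $p\ge2\sqrt{n-2(r-1)}+r-3$.
\end{theorem}

\begin{theorem}\label{thm:B}
The conjecture holds over every field $K$: for all $r,n\ge2$, if $(p,r)\in\operatorname{pdrSpec}(n)$, then $(p,r-1)\in\operatorname{pdrSpec}(n)$.
\end{theorem}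

\begin{theorem}\label{thm:C}
For $n\ge2$, the set $\operatorname{pdrSpec}(n)$ consists of the pairs of integers $(p,r)$ with
\[
1\le r\le\frac{n-1}{2},\qquad 2\sqrt{n-2(r-1)}+r-3\le p\le n-1,
\]
together with the pair $(n/2,n/2)$ if $n$ is even. In particular it does not depend on $K$. Moreover, for all integers $p\ge r\ge1$, the largest $n$ with $(p,r)\in\operatorname{pdrSpec}(n)$ is exactly $2p+\lfloor(p-r-1)^2/4\rfloor$.
\end{theorem}

For example, $2<L(6,1)<3$ and $L(6,2)=3$, so $\operatorname{pdrSpec}(6)=\bigl(\{3,4,5\}\times\{1,2\}\bigr)\cup\{(3,3)\}$.

We pass between the two forms of the bound as follows. Put $F_r(x)=2x+(x-r-1)^2/4$. Expanding $(x-r+3)^2=\bigl((x-r-1)+4\bigr)^2$ gives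
\begin{equation}\label{eq:square}
F_r(x)=\frac{(x-r+3)^2}{4}+2(r-1).
\end{equation}
Hence $F_r$ is nondecreasing on $[r-3,\infty)$, and
\begin{equation}\label{eq:equiv}
n\le F_r(x)\iff x\ge L(n,r)\qquad\text{whenever } x\ge r-3 \text{ and } n\ge 2(r-1).
\end{equation}

Section~\ref{sec:tools} collects the algebraic tools and Section~\ref{sec:constructions} the constructions, among them the graphs for which Theorem~\ref{thm:A} is sharp. Section~\ref{sec:A} proves Theorem~\ref{thm:A} by playing two estimates against each other through the chromatic number of the complement of a maximum independent set. Theorems~\ref{thm:C} and~\ref{thm:B} follow in Section~\ref{sec:spectrum}.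

\section{From resolutions to graphs}\label{sec:tools}

In this section graphs may have isolated vertices; $\operatorname{pd}$ and $\operatorname{reg}$ are defined as above. For a graph $G$ on $V$, a set of vertices is \emph{independent} if it contains no edge, a \emph{clique} if any two of its vertices are adjacent (a single vertex is a clique), and a \emph{vertex cover} if it meets every edge. A set is a minimal vertex cover exactly when its complement is a maximal independent set. We write $G[U]$ for the subgraph induced on $U\subseteq V$, $\overline G$ for the complement graph, and $\chi(G)$ for the least number of independent sets into which $V$ can be partitioned; thus $\chi(\overline G)$ is the least number of cliques into which $V$ can be partitioned. A graph is \emph{chordal} if it has no induced cycle of length at least $4$. The \emph{independence complex} $\operatorname{Ind}(G)$ is the simplicial complex of independent sets; its $1$-skeleton is $\overline G$. We use four published results.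

\begin{itemize}
\item \emph{Hochster's formula.} $\beta_{i,j}=\sum_{|U|=j}\beta_{i,U}$, where $\beta_{i,U}=\dim_K\tilde H_{|U|-i-1}(\operatorname{Ind}(G[U]);K)$ for $U\subseteq V$. Hence $\operatorname{reg}(G)$ is the maximum of $k+1$ over all pairs $(U,k)$ with $\tilde H_k(\operatorname{Ind}(G[U]);K)\ne0$.
\item \emph{Fr\"oberg's theorem.} If $\overline G$ is chordal, then $\operatorname{reg}(G)\le1$.
\item \emph{The Kalai--Meshulam inequality} \cite{KM}. For squarefree monomial ideals $I_1,\dots,I_t$ of $S$, $\operatorname{reg}(S/\sum_i I_i)\le\sum_i\operatorname{reg}(S/I_i)$.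
\item \emph{The Nordhaus--Gaddum inequality.} $\chi(H)+\chi(\overline H)\le m+1$ for a graph $H$ on $m\ge1$ vertices.
\end{itemize}
The last one follows by induction on $m$. Restoring a deleted vertex $v$ raises each chromatic number by at most $1$. If at most one of them rises, the sum is at most $m+1$ by induction. If both rise, then $v$ has at least $\chi(H-v)$ neighbors in $H$ and at least $\chi(\overline H-v)$ in $\overline H$, so $\chi(H-v)+\chi(\overline H-v)\le m-1$ and the sum is again at most $m+1$.

Homology is reduced and has coefficients in $K$. Recall that $\tilde H_{-1}\neq0$ only for the complex $\{\emptyset\}$, which is $\operatorname{Ind}(G[U])$ only for $U=\emptyset$, and that $\tilde H_0\ne0$ exactly for disconnected complexes.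

\begin{lemma}\label{lem:basic}
Let $G$ be a graph on $n$ vertices with at least one edge, and $b$ the largest size of a minimal vertex cover. Then $\operatorname{reg}(G)\ge1$ and $b\le\operatorname{pd}(G)\le n-1$.
\end{lemma}

\begin{proof}
If $U$ is an edge, $\operatorname{Ind}(G[U])$ is two points, so $\operatorname{reg}(G)\ge1$. If $\beta_{i,U}\ne0$ with $U\ne\emptyset$, then $|U|-i-1\ge0$, so $i\le n-1$. For the lower bound, $I=I(G)$ is radical, and its minimal primes are the ideals generated by the minimal vertex covers. Let $P$ be generated by one of size $b$. Localizing a free resolution of $S/I$ shows $\operatorname{pd}(G)\ge\operatorname{pd}_{S_P}(S_P/I_P)$. Since $I$ is the intersection of its minimal primes, $I_P=PS_P$, so $S_P/I_P$ is a field and has depth $0$. The ring $S_P$ is regular local of dimension $b$, and the Auslander--Buchsbaum formula $\operatorname{pd}M+\operatorname{depth}M=\operatorname{depth}S_P$ gives $\operatorname{pd}_{S_P}(S_P/I_P)=b$.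
\end{proof}

\begin{lemma}\label{lem:add}
Both $\operatorname{pd}$ and $\operatorname{reg}$ are additive over disjoint unions. In particular, if $(p,r)\in\operatorname{pdrSpec}(n)$ and $e\ge0$, then $(p+e,r+e)\in\operatorname{pdrSpec}(n+2e)$.
\end{lemma}

\begin{proof}
The ring of $G_1\sqcup G_2$ is the tensor product over $K$ of the rings of $G_1$ and $G_2$, and the tensor product of their minimal resolutions is its minimal resolution. So $\beta_{i,j}$ is the sum of the products $\beta_{i_1,j_1}(G_1)\beta_{i_2,j_2}(G_2)$ with $i_1+i_2=i$, $j_1+j_2=j$, and no cancellation occurs. For the second claim, add $e$ disjoint edges.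
\end{proof}

The building blocks for both the upper bound on the regularity and the extremal examples are \emph{split graphs}, whose vertex set is a disjoint union $Q\sqcup R$ of a clique $Q$ and an independent set $R$.

\begin{lemma}\label{lem:split}
Let $G$ be a split graph on $Q\sqcup R$. Then $\operatorname{reg}(G)\le1$. If $G$ has an edge, then $\operatorname{reg}(G)=1$ and $\operatorname{pd}(G)=\max_{q\in Q}\deg(q)$.
\end{lemma}

\begin{proof}
In $\overline G$ the set $R$ is a clique and $Q$ is independent. An induced cycle of $\overline G$ of length $k\ge4$ contains no triangle, so it has at most two vertices in $R$, and if it has two they are adjacent, hence consecutive on the cycle. The remaining vertices form a path (or the whole cycle) with at least $k-2\ge2$ vertices, so two of them are adjacent, although both lie in $Q$. Thus $\overline G$ is chordal, and Fr\"oberg's theorem gives $\operatorname{reg}(G)\le 1$, with equality by Lemma~\ref{lem:basic} if there is an edge.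

If $\beta_{i,U}\ne0$ and $U\neq\emptyset$, then $0\le|U|-i-1\le\operatorname{reg}(G)-1=0$. So $\operatorname{pd}(G)$ is the maximum of $|U|-1$ over the sets $U$ for which $\overline{G[U]}$ is disconnected. If $q\in Q$ has positive degree and $U$ consists of $q$ and its neighbors, then $q$ is isolated in $\overline{G[U]}$ and $|U|\ge2$, so $\operatorname{pd}(G)\ge\deg(q)$. Conversely, let $\overline{G[U]}$ be disconnected. At most one component meets $R$, so some component lies in $Q$; being connected and without edges, it is a single vertex $q$. Then $q$ is adjacent in $G$ to all other vertices of $U$, and $|U|-1\le\deg(q)$.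
\end{proof}

Covering the edges of a graph by split graphs now bounds its regularity.

\begin{lemma}\label{lem:cliques}
Let $Q_1,\dots,Q_t$ be cliques of $G$ such that every edge of $G$ meets some $Q_i$. Then $\operatorname{reg}(G)\le t$.
\end{lemma}

\begin{proof}
Let $G_i$ be the graph on $V$ whose edges are the edges of $G$ meeting $Q_i$. In $G_i$ the set $Q_i$ is a clique and $V\setminus Q_i$ is independent, so $\operatorname{reg}(G_i)\le1$ by Lemma~\ref{lem:split}. Since $I(G)=\sum_iI(G_i)$, the Kalai--Meshulam inequality gives the claim.
\end{proof}

\begin{corollary}\label{cor:matching}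
If $M$ is a maximal matching of a graph $G$ on $n$ vertices, then $\operatorname{reg}(G)\le|M|\le n/2$.
\end{corollary}

\begin{proof}
By maximality every edge of $G$ meets an edge of $M$. Apply Lemma~\ref{lem:cliques} to the edges of $M$, regarded as cliques with two vertices.
\end{proof}

\section{Cliques with leaves, and cones}\label{sec:constructions}

To have many vertices and small projective dimension, a split graph must have many vertices and small degrees. Attach $\ell\geq1$ leaves to each vertex of a clique of size $q$. By Lemma~\ref{lem:split}, this graph has $n=q(\ell+1)$, $r=1$ and $p=q+\ell-1$. The factors $q$ and $\ell+1$ add up to $p+2$, so $n\le(p+2)^2/4$, with equality when $q=\ell+1$; this is where the value $2\sqrt n-2$ is attained. These graphs give a short proof of the known realization result quoted in the introduction.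

\begin{proposition}\label{prop:known}
If $1\le r\le n/2$ and $L(n,r)\le p\le n-r$, then $(p,r)\in\operatorname{pdrSpec}(n)$.
\end{proposition}

\begin{proof}
Let $r=1$ first, so $n\ge2$ and $2\sqrt n-2\le p\le n-1$; in particular $p\ge1$. Put $q=\lfloor p/2\rfloor+1$ and $\ell=\lceil p/2\rceil\ge1$. Then $q+\ell=p+1$ and $q(\ell+1)=\lfloor(p+2)^2/4\rfloor\ge n$, because $n$ is an integer with $n\le(p+2)^2/4$. Hence $0\le n-p-1=n-q-\ell\le(q-1)\ell$. Take a clique of size $q$, attach $\ell$ leaves to one of its vertices, and distribute $n-p-1$ further leaves among the other $q-1$ vertices, at most $\ell$ to each. This split graph has $n$ vertices, none isolated, and the largest degree in the clique is $q-1+\ell=p$. Lemma~\ref{lem:split} gives $(p,1)\in\operatorname{pdrSpec}(n)$.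

For general $r$ put $m=n-2(r-1)\ge2$ and $p'=p-(r-1)$. The hypotheses say $2\sqrt m-2\le p'\le m-1$, so $(p',1)\in\operatorname{pdrSpec}(m)$, and Lemma~\ref{lem:add} with $e=r-1$ concludes.
\end{proof}

Disjoint edges are wasteful when $p$ is to be large: each connected component lowers the upper bound on $p$ by one, by Lemmas~\ref{lem:basic} and~\ref{lem:add}. To exceed $n-r$ we join components by a cone vertex, which makes the projective dimension as large as possible and preserves the regularity.

\begin{proposition}\label{prop:cone}
If $1\le d\le s$ and $n\ge2s+1$, then $(n-d,s)\in\operatorname{pdrSpec}(n)$.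
\end{proposition}

\begin{proof}
Put $m=n-2(d-1)$ and $t=s-d+1$. Then $t\ge1$, and $m-1-2t=n-2s-1\ge0$. Let $H$ be the disjoint union of $t$ edges and $m-1-2t$ isolated vertices, so $\operatorname{reg}(H)=t$ by Lemma~\ref{lem:add}. Let $H^*$ be obtained by adding a vertex $z$ adjacent to all vertices of $H$; it has $m$ vertices, none isolated. For $\emptyset\ne U\subseteq V(H)$, the complex $\operatorname{Ind}(H^*[U\cup\{z\}])$ is the disjoint union of $\operatorname{Ind}(H[U])$ and the point $z$; for $U=\emptyset$ it is a point and has no reduced homology.

For $U=V(H)$ the complex is disconnected, so $\beta_{m-1,V(H^*)}\ne0$, and $\operatorname{pd}(H^*)=m-1$ by Lemma~\ref{lem:basic}. Subsets avoiding $z$ give the same complexes for $H^*$ as for $H$, so $\operatorname{reg}(H^*)\ge t$. Adding a disjoint point to a complex with a vertex changes only $\tilde H_0$, which contributes the value $1\le t$ to the regularity, so $\operatorname{reg}(H^*)=t$. Thus $(m-1,t)\in\operatorname{pdrSpec}(m)$, and Lemma~\ref{lem:add} with $e=d-1$ gives the pair $(m-1+d-1,\,t+d-1)=(n-d,s)$ on $n$ vertices.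
\end{proof}

The cone vertex is the reason for the hypothesis $n\ge2s+1$; Lemma~\ref{lem:top} shows that the conclusion fails for $n=2s$ and $d<s$.

\section{The inequality}\label{sec:A}

Let $G$, $n$, $p$, $r$, $b$ be as in Theorem~\ref{thm:A}. Fix an independent set $A$ of \emph{maximum} size and put
\[
C=V\setminus A,\qquad c=|C|,\qquad \delta=b-c,\qquad \chi=\chi(G[C]).
\]
Since $A$ is a maximal independent set, $C$ is a minimal vertex cover, so $\delta\ge0$; also $C\neq\emptyset$, as $G$ has an edge. For $X\subseteq C$ let $N(X)$ be the set of vertices of $A$ adjacent to some vertex of $X$. Since $G$ has no isolated vertices and $A$ is independent, $N(C)=A$. As $n=c+|A|$, the task is to bound $|A|$.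

\subsection*{Two extreme cases and an example}
Suppose that $C$ is a clique. For $x\in C$ the set $\{x\}\cup(A\setminus N(\{x\}))$ is a maximal independent set, and its complement has $c-1+|N(\{x\})|\le b=c+\delta$ elements. So each $x$ has at most $1+\delta$ neighbors in $A$, and $|A|\le c+c\delta$. Here $G$ is split and $r=1$. Suppose instead that $C$ is independent. Then it is a maximal independent set because $N(C)=A$, so $A$ is a minimal vertex cover and $|A|\le c+\delta$. Here Lemma~\ref{lem:cliques}, applied to the vertices of $C$, gives only $r\le c$. Both cases fit the pair of estimates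
\[
|A|\le c+\chi\delta,\qquad r\le c+1-\chi:
\]
a large $\chi$ allows many vertices but forces small regularity. These are the estimates we prove in general.

The first one suggests paying $\delta$ once for each color class $T$ of $G[C]$, through a bound $|N(T)|\le|T|+\delta$. The graph in Figure~\ref{fig:net} shows two obstacles. It is a triangle $x,y,a_2$ with leaves $a_1,a_3,z$ attached to $x,y,a_2$. A maximal independent set consists of at most one vertex of the triangle and all leaves not adjacent to it, so it has three elements. Thus $A=\{a_1,a_2,a_3\}$ is maximum, $b=c=3$, $\delta=0$ and $\chi=2$. Color $C$ by $T_1=\{x,z\}$ and $T_2=\{y\}$. First, $|N(T_2)|=2>|T_2|+\delta$: the number $b$ only sees maximal independent sets, so $T_2$ must be enlarged. The maximal independent sets containing $T_1$ and $T_2$ are $\{x,z,a_3\}$ and $\{y,z,a_1\}$, with traces $X_1=\{x,z\}$ and $X_2=\{y,z\}$ on $C$, and indeed $|N(X_i)|=2=|X_i|+\delta$. Second, the enlarged sets overlap, and adding the two bounds gives $|A|\le4$ instead of $c+\chi\delta=3$. The repair is that the vertex $z$ counted twice has a neighbor $a_2$ that is also counted twice. In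 general the overlap has at least as many neighbors as elements, and this is where we use that $A$ is maximum.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1.5pt,minimum size=6mm}]
\node (x) at (0,1.5) {$x$};
\node (z) at (2,1.5) {$z$};
\node (y) at (4,1.5) {$y$};
\node (a1) at (0,0) {$a_1$};
\node (a2) at (2,0) {$a_2$};
\node (a3) at (4,0) {$a_3$};
\draw (x)--(a1) (x)--(a2) (z)--(a2) (y)--(a2) (y)--(a3);
\draw (x) to[bend left=30] (y);
\end{tikzpicture}
\caption{A triangle with three leaves, drawn with the maximum independent set $A=\{a_1,a_2,a_3\}$ in the bottom row. Every maximal independent set containing $x$ or $y$ also contains $z$.}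
\label{fig:net}
\end{figure}

\subsection*{The general case}

\begin{lemma}\label{lem:nbhd}
\begin{enumerate}
\item[(a)] If $X\subseteq C$ is independent, then $|N(X)|\ge|X|$.
\item[(b)] If $J$ is a maximal independent set of $G$ and $X=J\cap C$, then $|N(X)|\le|X|+\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $(A\setminus N(X))\cup X$ is independent, so its size $|A|-|N(X)|+|X|$ is at most $|A|$.

(b) No vertex of $J$ is adjacent to $X$, so $J\cap A\subseteq A\setminus N(X)$. Conversely, a vertex of $A\setminus N(X)$ has no neighbor in $X\cup A\supseteq J$, so it lies in $J$ by maximality. Hence $|J|=|X|+|A|-|N(X)|$, and the minimal vertex cover $V\setminus J$ has $c-|X|+|N(X)|$ elements. This number is at most $b=c+\delta$.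
\end{proof}

\begin{lemma}\label{lem:size}
$|A|\le c+\chi\delta$.
\end{lemma}

\begin{proof}
Partition $C$ into independent sets $T_1,\dots,T_\chi$, extend each $T_i$ to a maximal independent set $J_i$ of $G$, and let $X_i=J_i\cap C\supseteq T_i$. Then $\bigcup_iX_i=C$ and $\bigcup_iN(X_i)=N(C)=A$. We add the sets one at a time and compare the new vertices in $A$ with the new vertices in $C$. Let $O_i=X_i\cap\bigcup_{j<i}X_j$. This set is independent, and a neighbor in $A$ of a vertex of $O_i$ lies both in $N(X_i)$ and in some $N(X_j)$ with $j<i$. By Lemma~\ref{lem:nbhd},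
\[
\Bigl|N(X_i)\setminus\bigcup_{j<i}N(X_j)\Bigr|\le|N(X_i)|-|N(O_i)|\le|X_i|+\delta-|O_i|=\Bigl|X_i\setminus\bigcup_{j<i}X_j\Bigr|+\delta .
\]
Summing over $i=1,\dots,\chi$, the left sides add up to $|A|$ and the right sides to $c+\chi\delta$.
\end{proof}

\begin{lemma}\label{lem:regchi}
$r\le c+1-\chi$.
\end{lemma}

\begin{proof}
Partition $C$ into $\theta=\chi(\overline{G[C]})$ cliques. Every edge of $G$ meets $C$, so $r\le\theta$ by Lemma~\ref{lem:cliques}, and $\theta\le c+1-\chi$ by the Nordhaus--Gaddum inequality.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]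
Since $\chi\ge1$, Lemmas~\ref{lem:regchi} and~\ref{lem:basic} give $r\le c\le b\le p$. By Lemma~\ref{lem:size} and $c=b-\delta$,
\[
n=c+|A|\le2c+\chi\delta=2b+(\chi-2)\delta .
\]
If $\chi=1$, then $n\le2b\le F_r(b)$. If $\chi\ge2$, Lemma~\ref{lem:regchi} bounds the sum of the two nonnegative factors:
\[
b-r-1=c+\delta-r-1\ge\delta+(\chi-2)\ge0 .
\]
By the inequality of arithmetic and geometric means, $(\chi-2)\delta\le(\delta+\chi-2)^2/4\le(b-r-1)^2/4$, so again $n\le F_r(b)$. Since $p\ge b\ge r$ and $F_r$ is nondecreasing on $[r-3,\infty)$ by \eqref{eq:square}, we get $F_r(b)\le F_r(p)$. Finally $n\ge2r$ by Corollary~\ref{cor:matching}, so \eqref{eq:equiv} shows that $n\le F_r(p)$ is equivalent to $p\ge L(n,r)$.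
\end{proof}

\begin{remark}
The absence of isolated vertices entered only through $N(C)=A$; without it the theorem fails, since isolated vertices increase $n$ and change none of $p$, $r$, $b$. All estimates are attained together. Take a clique of size $q$ with $\ell\ge1$ leaves at each vertex and add $r-1$ disjoint edges; let $A$ consist of the leaves and one end of each added edge. Then $c=q+r-1$, $\chi=q$ and $b=(q+\ell-1)+(r-1)$, so $\delta=\ell-1$. Hence $|A|=q\ell+r-1=c+\chi\delta$ and $c+1-\chi=r$, and the two means agree when $q=\ell+1$.
\end{remark}

\section{The spectrum and the conjecture}\label{sec:spectrum}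

The bounds obtained so far are $1\le r\le n/2$ and $L(n,r)\le p\le n-1$. The constructions fill this region except in the row $r=n/2$, where there is no vertex to spare for a cone. That row contains a single pair.

\begin{lemma}\label{lem:top}
Let $G$ be a graph on $n=2r$ vertices with $\operatorname{reg}(G)=r\ge1$. Then $G$ is a disjoint union of $r$ edges, and $\operatorname{pd}(G)=r$.
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:matching}, a maximal matching $M$ has $r$ edges, so it covers all vertices. Regard $M$ as a graph on $V$ and let $\Delta=\operatorname{Ind}(M)\supseteq\operatorname{Ind}(G)$. The facets of $\Delta$ are the sets containing exactly one end of each edge of $M$, and they have dimension $r-1$; this is the boundary complex of the $r$-dimensional cross-polytope. By Hochster's formula, $\tilde H_{r-1}(\operatorname{Ind}(G[U]))\ne0$ for some $U$, so there is a nonzero $(r-1)$-cycle $\gamma$ supported on facets of $\Delta$ that are independent in $G$.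

We claim that every facet of $\Delta$ appears in $\gamma$. Let $F$ appear, let $v\in F$, and let $v'$ be the partner of $v$ in $M$. The face $F\setminus\{v\}$ lies in exactly two facets, $F$ and $F'=(F\setminus\{v\})\cup\{v'\}$. Its coefficient in $\partial\gamma=0$ is, up to signs, the sum of the coefficients of $F$ and $F'$ in $\gamma$, so $F'$ appears too. (For $r=1$ the face is $\emptyset$ and $\partial$ is the augmentation.) Any facet is reached from $F$ by such exchanges, which proves the claim.

So every facet of $\Delta$ is independent in $G$. Two vertices that do not form an edge of $M$ lie on different edges of $M$, hence in a common facet, and are not adjacent in $G$. Therefore $G=M$, and $\operatorname{pd}(G)=r$ by Lemma~\ref{lem:add}.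
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $(p,r)\in\operatorname{pdrSpec}(n)$. Then $1\le r\le n/2$ and $p\le n-1$ by Lemma~\ref{lem:basic} and Corollary~\ref{cor:matching}, and $p\ge L(n,r)$ by Theorem~\ref{thm:A}. If $r=n/2$, then $p=n/2$ by Lemma~\ref{lem:top}; otherwise $2r\le n-1$.

Conversely, for even $n$ the pair $(n/2,n/2)$ is realized by $n/2$ disjoint edges. Let $1\le r\le(n-1)/2$ and $L(n,r)\le p\le n-1$. If $p\le n-r$, apply Proposition~\ref{prop:known}. If $p\ge n-r$, apply Proposition~\ref{prop:cone} with $s=r$ and $d=n-p\in\{1,\dots,r\}$. The description obtained does not involve $K$.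

For the last statement let $p\ge r\ge1$ and $n=\lfloor F_r(p)\rfloor=2p+\lfloor(p-r-1)^2/4\rfloor$. Then $n\ge2p\ge2r$ and $p\le n-p\le n-r$, while $p\ge L(n,r)$ by \eqref{eq:equiv}. So $(p,r)\in\operatorname{pdrSpec}(n)$ by Proposition~\ref{prop:known}, and Theorem~\ref{thm:A} excludes every larger $n$.
\end{proof}

To deduce the conjecture it remains to compare the lower bounds for $r$ and for $r-1$. As real numbers they need not be in the expected order: for $n=2r$ we have $L(n,r-1)=r>2\sqrt2+r-3=L(n,r)$. The integrality of $n$ is therefore used once, in the case $p=r$.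

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $r\ge2$ and $(p,r)\in\operatorname{pdrSpec}(n)$. Then $n\ge2r$, $p\le n-1$ and $p\ge r$, by Corollary~\ref{cor:matching}, Lemma~\ref{lem:basic} and Theorem~\ref{thm:A}. In particular $1\le r-1\le(n-1)/2$, so by Theorem~\ref{thm:C} it suffices to show $p\ge L(n,r-1)$. By \eqref{eq:equiv} with $r-1$ in place of $r$, this is the inequality
\[
n\le F_{r-1}(p)=2p+\frac{(p-r)^2}{4}.
\]
If $p\ge r+1$, then $0\le p-r-1\le p-r$, and it follows from $n\le F_r(p)$. If $p=r$, Theorem~\ref{thm:A} gives $n\le2p+\frac14$, hence $n\le2p=F_{r-1}(p)$.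
\end{proof}

\begin{thebibliography}{9}
\bibitem{HH} Huy Tai Ha and Takayuki Hibi, \emph{Max Min vertex cover and the size of Betti tables}, arXiv:2002.02523 (2020).
\bibitem{KM} Kalai and Meshulam, J. Combin. Theory Ser. A 113 (2006).
\end{thebibliography}
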